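# A computable square in $\operatorname{Gal}(\mathbb{Q})$ with no computable square root

## 1. Square roots that compute diagonalizing functions

**Theorem 1.** Fix a computable presentation of $\overline{\mathbb{Q}}$, that is, one whose domain is $\mathbb{N}$ and whose field operations are computable, and let $\operatorname{Gal}(\mathbb{Q})=\operatorname{Aut}(\overline{\mathbb{Q}})$. For every $A\subseteq\mathbb{N}$ there is an $A$-computable $x\in\operatorname{Gal}(\mathbb{Q})$ such that

* (a) $x=z^2$ for some $z\in\operatorname{Gal}(\mathbb{Q})$;
* (b) for every $z\in\operatorname{Gal}(\mathbb{Q})$ with $z^2=x$, the join $z\oplus A$ computes a $\mathrm{DNC}_2^A$ function, that is, a function $f:\mathbb{N}\to\{0,1\}$ with $f(e)\neq\Phi_e^A(e)$ whenever $\Phi_e^A(e)\downarrow$. In particular, no such $z$ is $A$-computable.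

Here is what this says. An automorphism $\sigma$ of $\overline{\mathbb{Q}}$ is a function $\mathbb{N}\to\mathbb{N}$, because the domain of our copy of $\overline{\mathbb{Q}}$ is $\mathbb{N}$. We call $\sigma$ *computable* (or $A$-computable) if it is so as a function. The computable elements form a subgroup: composition is clear, and $\sigma^{-1}(n)$ is found by searching for $m$ with $\sigma(m)=n$. As usual, $\Phi_e^A$ is the $e$-th Turing functional with oracle $A$. We write $\Phi^A_{e,s}(e)\downarrow$ if the computation halts within $s$ steps; once this holds for some $s$, it holds for all larger ones.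

The last sentence of (b) follows from what precedes it. If $z$ were $A$-computable, then the function $f$ would be $A$-computable, say $f=\Phi_e^A$. Then $f(e)=\Phi_e^A(e)$, against the definition of $\mathrm{DNC}_2^A$. So no $\mathrm{DNC}_2^A$ function is $A$-computable. Such functions do exist: for $A=\emptyset$, put $f(e)=1$ if $\Phi_e(e)\downarrow=0$, and $f(e)=0$ in all other cases. This $f$ is computable from the halting problem.

The case $A=\emptyset$ answers a question of model theory. Recall that a substructure $M$ of $N$ is *elementary* if every first-order formula with parameters from $M$ has the same truth value in $M$ and in $N$. It is *existentially closed* in $N$ if this holds for existential formulas. View $\operatorname{Gal}(\mathbb{Q})$ as a structure in the language of groups. The question, which comes from Jason Block and Russell Miller, "Computability for tree presentations of continuum-size structures", arXiv:2511.04152 (2025), is whether the computable elements form an elementary subgroup.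

**Corollary 2.** The computable elements do not form an elementary subgroup of $\operatorname{Gal}(\mathbb{Q})$. They are not even existentially closed in $\operatorname{Gal}(\mathbb{Q})$.

*Proof from Theorem 1.* Take $A=\emptyset$. The element $x$ is computable, and $\exists y\,(y\cdot y=x)$ is true in $\operatorname{Gal}(\mathbb{Q})$ by (a). By (b), no computable $y$ satisfies $y^2=x$, so the formula is false in the subgroup. $\square$

The second main result says exactly how much computing power one needs for existential formulas. A *Turing ideal* is a nonempty family $I$ of subsets of $\mathbb{N}$ closed under join and closed downward under $\le_T$; functions are identified with their graphs. We write $\operatorname{Gal}(\mathbb{Q})_I$ for the group of elements whose degree lies in $I$. A *binary tree* is a set $T\subseteq 2^{<\omega}$ closed under initial segments, and a *path* of $T$ is an infinite $0$-$1$ sequence all of whose finite initial segments lie in $T$. A *PA degree* is a Turing degree that computes a $\mathrm{DNC}_2^{\emptyset}$ function.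

**Theorem 3.** For a Turing ideal $I$ the following are equivalent:

1. $\operatorname{Gal}(\mathbb{Q})_I$ is existentially closed in $\operatorname{Gal}(\mathbb{Q})$ (existential formulas with parameters in $\operatorname{Gal}(\mathbb{Q})_I$ are absolute);
2. every $x\in\operatorname{Gal}(\mathbb{Q})_I$ that is a square in $\operatorname{Gal}(\mathbb{Q})$ is a square in $\operatorname{Gal}(\mathbb{Q})_I$;
3. $I$ is a Scott ideal: every infinite binary tree $T\subseteq 2^{<\omega}$ in $I$ has a path in $I$.

Consequently, if $\operatorname{Gal}(\mathbb{Q})_I$ is elementary in $\operatorname{Gal}(\mathbb{Q})$, then $I$ is a Scott ideal. For every Turing degree $\mathbf{d}$, the $\mathbf{d}$-computable elements do not form an elementary subgroup. Moreover, for the $x$ of Theorem 1 with $A=\emptyset$, the degrees that compute a square root of $x$ are exactly the PA degrees.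

Two examples for condition 3. The computable sets do not form a Scott ideal. Indeed, the strings $\sigma$ with $\Phi_{e,|\sigma|}(e)\neq\sigma(e)$ for all $e<|\sigma|$ (where a divergent computation counts as different from everything) form a computable tree. It is infinite, and its paths are precisely the $\mathrm{DNC}_2^\emptyset$ functions, none of which is computable. The arithmetical sets do form a Scott ideal: whether $\sigma$ has extensions in $T$ of all lengths can be decided from the jump $T'$, so $T'$ computes the leftmost path of an infinite tree $T$.

Whether $\operatorname{Gal}(\mathbb{Q})_I$ is fully elementary when $I$ is a Scott ideal is not decided by the proof below.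

## 2. Computing with number fields inside $\overline{\mathbb{Q}}$

All number fields below are finite subextensions of $\overline{\mathbb{Q}}/\mathbb{Q}$. Equality in $\overline{\mathbb{Q}}$ is decidable, since elements are natural numbers. Roots of a given polynomial are found by search. With factorization of polynomials over number fields, standard algorithms compute the following from finitely many elements of $\overline{\mathbb{Q}}$: the field $K$ they generate, its degree, a primitive element, its normal closure, and, for $K$ Galois over $\mathbb{Q}$, the finite group $\operatorname{Gal}(K/\mathbb{Q})$ with its action on $K$. One can also decide whether an element of $K$ is a square in $K$.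

This gives the format in which we shall build $x$. Suppose $K_0\subseteq K_1\subseteq\cdots$ is an $A$-computable chain of finite Galois extensions of $\mathbb{Q}$ with union $\overline{\mathbb{Q}}$, and $x_s\in\operatorname{Gal}(K_s/\mathbb{Q})$ is an $A$-computable sequence with $x_{s+1}|_{K_s}=x_s$. Then $x=\bigcup_s x_s$ is an $A$-computable element of $\operatorname{Gal}(\mathbb{Q})$: to find $x(n)$, wait for an $s$ with $n\in K_s$ and apply $x_s$.

We use one more textbook fact throughout. If $K,M$ are finite Galois over $\mathbb{Q}$, then restriction identifies $\operatorname{Gal}(KM/\mathbb{Q})$ with the group of pairs $(g,h)\in\operatorname{Gal}(K/\mathbb{Q})\times\operatorname{Gal}(M/\mathbb{Q})$ that agree on $K\cap M$, and $[KM:K]=[M:K\cap M]$.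

## 3. Square roots by hand: the cyclotomic field and the cube roots of $2$

**The cyclotomic quotient.** The Galois group of the field generated by all roots of unity is $\prod_p\mathbb{Z}_p^\times$. Block and Miller show, for every Turing ideal $I$, that its $I$-computable elements form an elementary subgroup. For square roots we can see this directly. Let $u=(u_p)_p$ be a square, given by a computable function $(p,n)\mapsto u_p \bmod p^n$. For odd $p$, exactly one of the two roots of $u_p$ in $\mathbb{Z}_p^\times$ has residue in $\{1,\dots,\frac{p-1}{2}\}$ modulo $p$. We choose that one, and Hensel's lemma computes it. For $p=2$ we fix one root once and for all. The result is a computable root. What makes this work is that a choice made modulo $p$ is never contradicted later, neither by higher powers of $p$ nor by other primes. To prove Theorem 1 we need the opposite: a finite choice that looks harmless now and is refuted by a larger field.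

**The cube roots of $2$.** Let $\omega_0$ be a root of $X^3-2$, $\zeta$ a primitive cube root of unity, $\omega_i=\zeta^i\omega_0$, $\Omega=\{\omega_0,\omega_1,\omega_2\}$ and $L=\mathbb{Q}(\Omega)$, so that $\operatorname{Gal}(L/\mathbb{Q})$ is the full symmetric group on $\Omega$. A $3$-cycle $t$ has one square root, namely $t^2$. The identity has four: itself and the three transpositions. Suppose $x|_L=1$ and $z^2=x$. Then $z|_\Omega$ is the identity or a transposition, and so $z$ has a fixed point in $\Omega$. If we could arrange that $z$ has only one fixed point, then the position of that point would be information readable from $z$ but not from $x|_L$.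

We can arrange it by enlarging the field. Put $\alpha_i=\omega_i-4$ and choose $\beta_i$ with $\beta_i^2=\alpha_i$. Modulo $31$ the polynomial $X^3-2$ has the three distinct roots $4,7,20$, so $31$ splits completely in $\mathbb{Q}(\omega_0)$ and hence in its Galois closure $L$. The norm of $\alpha_0$ is $\prod_i(\omega_i-4)=-(4^3-2)=-2\cdot 31$, so $\alpha_0$ has valuation $1$ at exactly one prime of $\mathbb{Q}(\omega_0)$ above $31$ and $0$ at the other two. Let $\mathfrak{Q}$ be a prime of $L$ above that one. Each element of $\Omega$ is congruent to one of $4,7,20$ modulo $\mathfrak{Q}$, and these residues are distinct, so among $\alpha_0,\alpha_1,\alpha_2$ only $\alpha_0$ lies in $\mathfrak{Q}$, with valuation $1$. By conjugation, each $\alpha_i$ has valuation $1$ at some prime of $L$ where the other two have valuation $0$. Hence no product of the $\alpha_i$ over a nonempty subset of $\Omega$ is a square in $L$. With $K'=L(\beta_0,\beta_1,\beta_2)$ we get $[K':L]=8$ and $[K':\mathbb{Q}]=48$. Each $g\in\operatorname{Gal}(K'/\mathbb{Q})$ permutes $\{\pm\beta_0,\pm\beta_1,\pm\beta_2\}$, compatibly with signs, and is determined by this action since $\omega_i=\beta_i^2+4$.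 There are $48$ signed permutations of three letters, so all of them occur.

Now let $y$ be the transposition that fixes $\omega_0$. Among its lifts to $K'$ are
$$y_a:\ \beta_0\mapsto\beta_0,\ \beta_1\mapsto\beta_2,\ \beta_2\mapsto-\beta_1,\qquad\qquad y_b:\ \beta_0\mapsto\beta_0,\ \beta_1\mapsto\beta_2,\ \beta_2\mapsto\beta_1 .$$
Here $y_a^2$ fixes $\beta_0$ and negates $\beta_1,\beta_2$, whereas $y_b^2=1$. Suppose $z\in\operatorname{Gal}(\mathbb{Q})$ satisfies $z^2|_{K'}=y_a^2$. Then $z^2$ is trivial on $\Omega$, so $z$ fixes some $\omega_i$. Therefore $z\alpha_i=\alpha_i$, $z\beta_i=\pm\beta_i$ and $z^2\beta_i=\beta_i$, which forces $i=0$. So the square $y_a^2$ *forces* every root of it to fix $\omega_0$ and no other point. The square $y_b^2=1$ forces nothing: all three transpositions of $\Omega$ have lifts squaring to it.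

## 4. Keeping only one current root, and where that breaks

The example suggests a plan. For each $e$ reserve a block like $\Omega$, and label its points by bits $0$ and $1$. Keep a current field $K_s$ and a current root $y_s\in\operatorname{Gal}(K_s/\mathbb{Q})$ of $x_s=y_s^2$. If $\Phi_e^A(e)$ halts with value $j$, replace $y_s$ by another root of the same $x_s$ whose fixed point in the block has label $1-j$, and then enlarge the field so that this fixed point is forced. If $\Phi_e^A(e)$ never halts, do nothing.

The plan breaks in the waiting period. The computation $\Phi_e^A(e)$ may halt very late, and meanwhile the fields $K_s$ must grow to exhaust $\overline{\mathbb{Q}}$. At some stage the field $K'$ of Section 3 is swallowed, and we must lift $y$ to it. If we happen to lift $y$ to $y_a$, then only one fixed point is left before we know which one we need. The forcing effect that we want to use as a tool can occur by accident.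

A first repair is to carry along an element $t$ that commutes with $y^2$ and moves the fixed point: then $tyt^{-1}$ is another root of $y^2$, and our options stay open. But commuting with $y^2$ need not survive a lift. On $L$ we have $y^2=1$, so the $3$-cycle $t$ commutes with it. On $K'$, conjugating $y_a^2$ by any lift of $t$ gives the element that fixes $\beta_j$ with $\omega_j=t\omega_0$ and negates the other two, which is not $y_a^2$. So $y$ and $t$ must be lifted together, subject to a relation that can always be lifted. With $y_b$ this is possible: for $t_b:\beta_i\mapsto\beta_{i+1}$ (indices modulo $3$) we have $y_bt_by_b^{-1}=t_b^{-1}$, and this implies that $t_b$ commutes with $y_b^2$. The relation $yty^{-1}=t^{-1}$, for elements of coprime orders of the right kind, is what we shall carry along.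

## 5. Good pairs and their lifting

**Definition.** In a finite group, a *good pair* is a pair $(y,t)$ such that $y$ has $2$-power order, $t$ has odd order, and $yty^{-1}=t^{-1}$.

In the symmetric group on three letters, a transposition and a $3$-cycle form a good pair. So does $(y,1)$ for every $y$ of $2$-power order. Homomorphic images of good pairs are good. Conjugating the relation once more by $y$ gives $y^2ty^{-2}=t$, so $y^2$ commutes with $t$. Hence, for $k\in\mathbb{Z}$ and $t'\in\langle t\rangle$,
$$(t^kyt^{-k},\,t')\ \text{ is a good pair, and }\ (t^kyt^{-k})^2=t^ky^2t^{-k}=y^2. \tag{1}$$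
The orders are as required, and $(t^kyt^{-k})\,t'\,(t^kyt^{-k})^{-1}=t^k(yt'y^{-1})t^{-k}=t^kt'^{-1}t^{-k}=t'^{-1}$, since $t'$ is a power of $t$. So a good pair holds in reserve many roots of one square.

**Lemma 4 (lifting).** Let $\pi:B\to A$ be a surjection of finite groups and $(a,\tau)$ a good pair in $A$. Then there is a good pair $(b,\theta)$ in $B$ with $\pi(b)=a$ and $\pi(\theta)=\tau$.

The condition on orders matters. In $A=C_2=\{1,\tau\}$ with $a=1$ we have $a\tau a^{-1}=\tau=\tau^{-1}$. For the surjection $C_4\to C_2$ the relation cannot be lifted: $C_4$ is abelian, so a lift $\theta$ would have to satisfy $\theta=\theta^{-1}$, but the lifts of $\tau$ have order $4$. Here $\tau$ has even order.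

Two textbook facts are used. The *Frattini subgroup* $\Phi(B)$ is the intersection of all maximal subgroups of $B$. If $N\subseteq\Phi(B)$ and $NX=B$ for a subgroup $X$, then $X=B$, since a proper $X$ would lie in a maximal subgroup, which would then contain $NX$. The *Frattini argument*: if $M\trianglelefteq B$ and $S$ is a Sylow subgroup of $M$, then $B=M\,N_B(S)$. Indeed, for $b\in B$ the group $bSb^{-1}$ is a Sylow subgroup of $M$, so it equals $mSm^{-1}$ with $m\in M$, and $m^{-1}b\in N_B(S)$.

*Proof of Lemma 4.*

**Step 1: reduce to a kernel inside the Frattini subgroup.** Replace $A$ by $\langle a,\tau\rangle$ and $B$ by the preimage of this group, and then by a subgroup minimal among those that map onto $A$. A good pair in the smaller $B$ is a good pair in the original one. Let $N=\ker\pi$. If a maximal subgroup $X<B$ did not contain $N$, then $XN=B$, so $\pi(X)=A$, against minimality. Hence $N\subseteq\Phi(B)$.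

**Step 2: find a normal subgroup of odd order above $\langle\tau\rangle$.** Since $a$ normalizes $\langle\tau\rangle$, the subgroup $\langle\tau\rangle$ is normal in $A$. So $R=\pi^{-1}(\langle\tau\rangle)$ is normal in $B$, and $R/N\cong\langle\tau\rangle$ is cyclic. Let $S$ be a Sylow $q$-subgroup of $R$ for some prime $q$. Then $SN/N$ is the Sylow $q$-subgroup of the cyclic group $R/N$, hence characteristic in it, and so $SN\trianglelefteq B$. Also $S$ is a Sylow subgroup of $SN$. The Frattini argument gives $B=SN\,N_B(S)=N\,N_B(S)$, because $S\subseteq N_B(S)$. As $N\subseteq\Phi(B)$, we get $N_B(S)=B$. So every Sylow subgroup of $R$ is normal in $B$, and $R$ is the direct product of its Sylow subgroups. Let $O$ be the product of those for odd $q$. Then $O\trianglelefteq B$ has odd order. The Sylow $2$-subgroup of $R$ maps to a $2$-group inside $\langle\tau\rangle$, which has odd order, so it maps to $1$. Hence $\pi(O)=\pi(R)=\langle\tau\rangle$.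

**Step 3: lift $a$.** Let $b_0$ be any lift of $a$, of order $2^mu$ with $u$ odd. Choose $n$ with $n\equiv0\pmod u$ and $n\equiv1\pmod{2^m}$, and put $b=b_0^n$. The order of $b$ divides $2^m$. The order of $a$ is a power of $2$ dividing $2^mu$, so it divides $2^m$, and $\pi(b)=a^n=a$.

**Step 4: lift $\tau$ as a fixed point.** We want $\theta$ in $Y=O\cap\pi^{-1}(\tau)$ with $b\theta b^{-1}=\theta^{-1}$. The set $Y$ is nonempty by Step 2, and it is a coset of $O\cap N$, so $|Y|$ is odd. Define $\sigma(g)=(bgb^{-1})^{-1}$. For $g\in Y$ we have $\sigma(g)\in O$, since $O$ is normal, and $\pi(\sigma(g))=(a\tau a^{-1})^{-1}=\tau$. So $\sigma$ maps $Y$ to $Y$. Moreover $\sigma^2(g)=b^2gb^{-2}$. As $b$ has $2$-power order, some $\sigma^{2^r}$ is the identity, so $\sigma$ is a permutation of $Y$ whose orbits have sizes powers of $2$. Since $|Y|$ is odd, some orbit has size $1$. Its element $\theta$ satisfies $b\theta b^{-1}=\theta^{-1}$, maps to $\tau$, and has odd order because it lies in $O$. $\square$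

## 6. Blocks: the roots of $X^p-q$

**Definition.** A *block* consists of an odd prime $p$, a prime $q$, a primitive $p$-th root of unity $\zeta$, a root $\omega_0$ of $X^p-q$, and the set $\Omega=\{\omega_i=\zeta^i\omega_0:0\le i<p\}$ of all roots of $X^p-q$. Put $L=\mathbb{Q}(\Omega)=\mathbb{Q}(\zeta,\omega_0)$, which is Galois over $\mathbb{Q}$. If $L\subseteq K$ with $K/\mathbb{Q}$ finite Galois, a good pair $(y,t)$ in $\operatorname{Gal}(K/\mathbb{Q})$ is *live* on $\Omega$ if $t|_\Omega$ is a $p$-cycle.

Section 3 is the case $p=3$, $q=2$. A lift of a live pair to a larger field is live on the same block, because the action on $\Omega$ is the same. Liveness means that the fixed point can still be steered, as follows.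

**Lemma 5.** Let $(y,t)$ be live on $\Omega$. Then $y^2|_\Omega=\mathrm{id}$, and $y$ has exactly one fixed point in $\Omega$. As $k$ varies, the unique fixed point of $t^kyt^{-k}$ in $\Omega$ takes every value in $\Omega$.

*Proof.* Identify $\Omega$ with $\mathbb{Z}/p$ in such a way that $t(i)=i+1$. (This need not be the numbering $\omega_i$.) From $yt=t^{-1}y$ we get $y(i+1)=y(i)-1$, so $y(i)=y(0)-i$. Hence $y^2(i)=i$, and $y(i)=i$ means $2i=y(0)$, which has exactly one solution since $p$ is odd. The fixed points of $t^kyt^{-k}$ are the images under $t^k$ of those of $y$. So the unique fixed point is shifted by $k$, and every value occurs. $\square$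

**Lemma 6 (adding a block).** Let $(y,t)$ be a good pair in $\operatorname{Gal}(K/\mathbb{Q})$, with $K/\mathbb{Q}$ finite Galois, and let $P$ be a finite set of primes. There are a block with $p\notin P$ and a good pair in $\operatorname{Gal}(KL/\mathbb{Q})$ that lifts $(y,t)$ and is live on $\Omega$.

*Proof.*

**Step 1: make $L$ independent of $K$.** Choose an odd prime $p\notin P$ unramified in $K$. The field $\mathbb{Q}(\zeta)\cap K$ is unramified at $p$, being in $K$, and totally ramified at $p$, being in $\mathbb{Q}(\zeta)$. So it is $\mathbb{Q}$, and $[K(\zeta):K]=p-1$. Choose a prime $q\neq p$ unramified in $K$. It is also unramified in $\mathbb{Q}(\zeta)$, hence in $K(\zeta)$. So $q$ has valuation $1$ at the primes of $K(\zeta)$ above it, and it is not a $p$-th power in $K(\zeta)$, because $p$-th powers have valuations divisible by $p$. As $p$ is prime, $X^p-q$ is then irreducible over $K(\zeta)$. Therefore $[KL:K]=p(p-1)$. On the other hand, an automorphism of $L$ is determined by its values $\zeta\mapsto\zeta^i$ and $\omega_0\mapsto\zeta^j\omega_0$, so $[L:\mathbb{Q}]\le p(p-1)$. From $p(p-1)=[KL:K]=[L:K\cap L]\le[L:\mathbb{Q}]\le p(p-1)$ we conclude that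 $[L:\mathbb{Q}]=p(p-1)$ and $K\cap L=\mathbb{Q}$. So $\operatorname{Gal}(KL/\mathbb{Q})=\operatorname{Gal}(K/\mathbb{Q})\times\operatorname{Gal}(L/\mathbb{Q})$.

**Step 2: find a live pair on $L$ alone.** Since $\operatorname{Gal}(L/\mathbb{Q})$ has the full order $p(p-1)$, all the assignments above occur. In particular it contains
$$c:\ \zeta\mapsto\zeta^{-1},\ \omega_0\mapsto\omega_0,\qquad\qquad \tau:\ \zeta\mapsto\zeta,\ \omega_0\mapsto\zeta\omega_0 .$$
Here $c^2=1$, and $\tau$ has order $p$ and is a $p$-cycle on $\Omega$. The element $c\tau c^{-1}$ fixes $\zeta$ and sends $\omega_0$ to $c(\zeta\omega_0)=\zeta^{-1}\omega_0$, so $c\tau c^{-1}=\tau^{-1}$.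

**Step 3: combine.** In the direct product take $\big((y,c),(t,\tau)\big)$. The first element has $2$-power order, the second has odd order, and the relation holds in each coordinate. The pair lifts $(y,t)$, and $(t,\tau)$ acts on $\Omega$ as the $p$-cycle $\tau$. $\square$

## 7. Forcing one fixed point by adjoining square roots

The next lemma is the general form of the passage from $y$ to $y_a$ in Section 3. Before we apply it, the element $t$ will be made trivial on $\Omega$. What remains of $t$ serves the other blocks, and the lemma keeps it.

We recall quadratic Kummer theory. Let $F$ be a number field and let $\alpha_1,\dots,\alpha_n\in F^\times$ be such that no product over a nonempty subset is a square in $F$. Then $[F(\sqrt{\alpha_1},\dots,\sqrt{\alpha_n}):F]=2^n$, and the Galois group consists of all changes of signs of the $\sqrt{\alpha_i}$.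

**Lemma 7 (forcing).** Let $\Omega$ be a block with $L\subseteq K$, $K/\mathbb{Q}$ finite Galois, and let $(y,t)$ be a good pair in $\operatorname{Gal}(K/\mathbb{Q})$ such that $t|_\Omega=\mathrm{id}$, $y^2|_\Omega=\mathrm{id}$, and $y$ has exactly one fixed point $\omega_*$ in $\Omega$. Then there are a finite Galois extension $K'/\mathbb{Q}$ with $K'\supseteq K$ and a good pair $(y',t')$ in $\operatorname{Gal}(K'/\mathbb{Q})$ lifting $(y,t)$, such that every $z\in\operatorname{Gal}(\mathbb{Q})$ with $z^2|_{K'}=y'^2$ has $\omega_*$ as its only fixed point in $\Omega$.

*Proof.* Let $G=\operatorname{Gal}(K/\mathbb{Q})$. It acts transitively on $\Omega$, since $X^p-q$ is irreducible over $\mathbb{Q}$ by Eisenstein. Let $E=\mathbb{Q}(\omega_0)$, and let $H=\operatorname{Gal}(K/E)$, the stabilizer of $\omega_0$.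

**Step 1: attach to each $\omega\in\Omega$ an element $\alpha_\omega\in\mathbb{Q}(\omega)$, equivariantly and independently modulo squares.** Let $\ell$ be a prime that splits completely in $K$ (there are infinitely many), $\mathfrak{Q}$ a prime of $K$ above $\ell$, and $\mathfrak{q}=\mathfrak{Q}\cap E$. By the Chinese remainder theorem choose $\alpha\in\mathcal{O}_E$ with $v_{\mathfrak{q}}(\alpha)=1$ and $v_{\mathfrak{q}'}(\alpha)=0$ for the other primes $\mathfrak{q}'\mid\ell$ of $E$. For $\omega=g\omega_0$ with $g\in G$ put $\alpha_\omega=g\alpha$. If $g\omega_0=g_1\omega_0$, then $g_1\in gH$, and $H$ fixes $\alpha\in E$; so $\alpha_\omega$ is well defined. It lies in $gE=\mathbb{Q}(\omega)$, and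
$$h\,\alpha_\omega=\alpha_{h\omega}\qquad(h\in G). \tag{2}$$
The primes $g\mathfrak{Q}$, $g\in G$, are distinct and are all the primes of $K$ above $\ell$. Those above $\mathfrak{q}$ are the $h\mathfrak{Q}$ with $h\in H$, because $H=\operatorname{Gal}(K/E)$ permutes the primes above $\mathfrak{q}$ transitively. Since $\ell$ is unramified in $K$, the element $\alpha$ has valuation $1$ at $h\mathfrak{Q}$ for $h\in H$, and $0$ at the other primes of $K$ above $\ell$. Applying $g$, we see that $\alpha_{g\omega_0}$ has valuation $1$ at the primes $g'\mathfrak{Q}$ with $g'\in gH$, and $0$ at the other primes above $\ell$. Distinct points of $\Omega$ correspond to distinct, hence disjoint, cosets. So if $S\subseteq\Omega$ is nonempty and $g\omega_0\in S$, then $\prod_{\omega\in S}\alpha_\omega$ has valuation exactly $1$ at $g\mathfrak{Q}$, and it is not a square in $K$.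

**Step 2: adjoin the square roots, and compute the Galois group.** Fix $\beta_\omega$ with $\beta_\omega^2=\alpha_\omega$, and put $M_0=L(\beta_\omega:\omega\in\Omega)$ and $K'=KM_0$. The $\alpha_\omega$ lie in $L$ and by (2) are permuted by $\operatorname{Gal}(L/\mathbb{Q})$, so $M_0$ is Galois over $\mathbb{Q}$, and hence so is $K'$. By Step 1 and Kummer theory over $K$ and over $L\subseteq K$, we have $[K':K]=2^p=[M_0:L]$, and $\operatorname{Gal}(M_0/L)$ consists of all sign changes of the $\beta_\omega$. Also $L\subseteq K\cap M_0$ and $[M_0:K\cap M_0]=[K':K]=2^p=[M_0:L]$, so $K\cap M_0=L$. Therefore $\operatorname{Gal}(K'/\mathbb{Q})$ is the group of pairs in $\operatorname{Gal}(K/\mathbb{Q})\times\operatorname{Gal}(M_0/\mathbb{Q})$ that agree on $L$.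

**Step 3: extend $y|_L$ to $M_0$ so that its square negates every $\beta_\omega$ with $\omega\neq\omega_*$.** Let $\eta_0\in\operatorname{Gal}(M_0/\mathbb{Q})$ be any extension of $y|_L$. By (2), $(\eta_0\beta_\omega)^2=\alpha_{y\omega}$, so $\eta_0\beta_\omega=\varepsilon_\omega\beta_{y\omega}$ with $\varepsilon_\omega=\pm1$. Since $y^2|_\Omega=\mathrm{id}$, all $y$-orbits in $\Omega$ other than $\{\omega_*\}$ have two elements. Let $\kappa\in\operatorname{Gal}(M_0/L)$ negate exactly one of $\beta_\omega,\beta_{y\omega}$ for each two-element orbit $\{\omega,y\omega\}$ with $\varepsilon_\omega\varepsilon_{y\omega}=1$, and fix all the other $\beta$'s. Write $\kappa\beta_\omega=\kappa_\omega\beta_\omega$. Then $\eta=\eta_0\kappa$ extends $y|_L$, and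
$$\eta^2\beta_\omega=(\kappa_\omega\kappa_{y\omega})(\varepsilon_\omega\varepsilon_{y\omega})\,\beta_\omega=-\beta_\omega\qquad(\omega\neq\omega_*), \tag{3}$$
because $\kappa_\omega\kappa_{y\omega}=-1$ when $\varepsilon_\omega\varepsilon_{y\omega}=1$, and $\kappa_\omega\kappa_{y\omega}=1$ when $\varepsilon_\omega\varepsilon_{y\omega}=-1$.

**Step 4: assemble a good pair on $K'$.** Put $y'=(y,\eta)$ and $t'=(t,1)$. Both are elements of $\operatorname{Gal}(K'/\mathbb{Q})$: $\eta$ agrees with $y$ on $L$, and $t|_L=1$ because $t$ fixes $\Omega$ pointwise and $L=\mathbb{Q}(\Omega)$. The element $t'$ has odd order, and $y't'y'^{-1}=(t^{-1},1)=t'^{-1}$. Some $2$-power of $y'$ is trivial on $K$, hence lies in $\operatorname{Gal}(K'/K)$, which is a $2$-group; so $y'$ has $2$-power order. Thus $(y',t')$ is a good pair lifting $(y,t)$.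

**Step 5: check the forcing.** Let $z\in\operatorname{Gal}(\mathbb{Q})$ with $z^2|_{K'}=y'^2$. Then $z^2|_\Omega=y^2|_\Omega=\mathrm{id}$, so $z$ permutes the odd set $\Omega$ with orbits of size $1$ or $2$, and it fixes some $\omega\in\Omega$. For any such $\omega$ we have $z\alpha_\omega=\alpha_\omega$, because $\alpha_\omega\in\mathbb{Q}(\omega)$. So $z\beta_\omega=\pm\beta_\omega$, and $z^2\beta_\omega=\beta_\omega$. If $\omega\neq\omega_*$, then (3) gives $z^2\beta_\omega=\eta^2\beta_\omega=-\beta_\omega$, a contradiction. Hence $\omega=\omega_*$. $\square$

## 8. Building $x$: proof of Theorem 1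

Fix $A$. We build, by recursion on $s$, finite Galois extensions $K_0\subseteq K_1\subseteq\cdots$ of $\mathbb{Q}$, good pairs $(y_s,t_s)$ in $\operatorname{Gal}(K_s/\mathbb{Q})$, and blocks $\Omega_0,\Omega_1,\dots$ with distinct primes $p_0,p_1,\dots$ and $\Omega_e\subseteq K_{e+1}$. At each moment every block already built is marked *live* or *settled*, and we maintain the following invariant: the current good pair is live on every block marked live. For $\omega_i\in\Omega_e$, $0\le i<p_e$, put $\mathrm{bit}(\omega_i)=i\bmod2$. Both values occur, since $p_e\ge3$.

**Stage $0$.** This starts the recursion: $K_0=\mathbb{Q}$, $y_0=t_0=1$, and no blocks.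

**Stage $s+1$.** Start with $K=K_s$ and $(y,t)=(y_s,t_s)$, and perform three steps.

**Step 1: make the fields exhaust $\overline{\mathbb{Q}}$.** Replace $K$ by the normal closure of $K(s)$, where the number $s$ is read as an element of $\overline{\mathbb{Q}}$. Lift $(y,t)$ to it by Lemma 4, applied to the restriction map of Galois groups. The lift is live on the same blocks, so the invariant is kept.

**Step 2: reserve a block for $\Phi_s^A(s)$.** By Lemma 6 add a block $\Omega_s$ whose prime $p_s$ differs from all earlier $p_e$. Replace $K$ by the larger field and $(y,t)$ by the lifted pair, which is live on $\Omega_s$ and still live on the older live blocks. Mark $\Omega_s$ live.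

**Step 3: act on the computations that have halted.** Go through the $e\le s$ in increasing order, and treat each one for which $\Omega_e$ is live and $\Phi_{e,s}^A(e)\downarrow=j\in\{0,1\}$, as follows.

By Lemma 5 choose $k$ such that the unique fixed point $\omega_*$ of $t^kyt^{-k}$ in $\Omega_e$ has $\mathrm{bit}(\omega_*)=1-j$. Let $t'\in\langle t\rangle$ be the prime-to-$p_e$ part of $t$: that is, $t=t't''$ with $t',t''\in\langle t\rangle$, where $t''$ has $p_e$-power order and $t'$ has order prime to $p_e$. Replace $(y,t)$ by $(t^kyt^{-k},t')$. By (1) this is a good pair, and $y^2$ has not changed.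

On $\Omega_e$ the old $t$ has order $p_e$. So $t'|_{\Omega_e}$ has order dividing $p_e$ and prime to $p_e$, and $t'|_{\Omega_e}=\mathrm{id}$. If $\Omega_{e'}$ with $e'\neq e$ is live, then $t|_{\Omega_{e'}}$ has order $p_{e'}\neq p_e$. So $t''|_{\Omega_{e'}}$ has an order that divides $p_{e'}$ and is a power of $p_e$; it is trivial, and $t'|_{\Omega_{e'}}=t|_{\Omega_{e'}}$ is still a $p_{e'}$-cycle. Thus the new pair is live on all live blocks other than $\Omega_e$. It also satisfies the hypotheses of Lemma 7 for $\Omega_e$: $t$ is now trivial on $\Omega_e$, $y^2$ is trivial there by Lemma 5, and $\omega_*$ is the only fixed point of $y$. Apply Lemma 7, replace $K$ and $(y,t)$ by the $K'$ and $(y',t')$ that it provides, and mark $\Omega_e$ settled. The invariant holds again.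

When all such $e$ are done, let $K_{s+1}$ and $(y_{s+1},t_{s+1})$ be the current field and pair.

**The recursion is $A$-computable.** The oracle is used only to evaluate $\Phi^A_{e,s}(e)$. Every other action is a search for an object whose existence has been proved and whose defining property is decidable by Section 2. For Lemma 4 we search a finite group. For Lemma 6 we search for a block and a good pair in a finite group. For Lemma 7, the forcing property concerns only $z|_{K'}$, and every element of $\operatorname{Gal}(K'/\mathbb{Q})$ is a restriction of some $z\in\operatorname{Gal}(\mathbb{Q})$. So it says that every $\bar z\in\operatorname{Gal}(K'/\mathbb{Q})$ with $\bar z^2=y'^2$ has $\omega_*$ as its only fixed point in $\Omega_e$, and this can be checked in a finite group.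

**Definition of $x$.** Put $x_s=y_s^2\in\operatorname{Gal}(K_s/\mathbb{Q})$. Each action either lifts $y$ to a larger field or replaces $y$ by an element with the same square. Hence $x_{s+1}|_{K_s}=x_s$. By Step 1, $\bigcup_sK_s=\overline{\mathbb{Q}}$. So $x=\bigcup_sx_s$ is an $A$-computable element of $\operatorname{Gal}(\mathbb{Q})$. For the same reason, at every intermediate moment with current field $K$ and current pair $(y,t)$,
$$x|_K=y^2. \tag{4}$$
The roots $y_s$ themselves are not required to fit together: conjugation by $t^k$ may move the fixed point in every live block. It does not affect the action on settled blocks, on which $t$ is trivial.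

**Proof of (a).** We must find a root of $x$, although the $y_s$ need not be compatible. The sets $\{g\in\operatorname{Gal}(K_s/\mathbb{Q}):g^2=x_s\}$ are finite, are nonempty since each contains $y_s$, and form an inverse system under restriction. An inverse limit of nonempty finite sets is nonempty. An element of it is an automorphism $z$ of $\bigcup_sK_s=\overline{\mathbb{Q}}$ with $z^2=x$.

**Proof of (b).** Let $z^2=x$; we read a $\mathrm{DNC}_2^A$ function off $z$. When $\Omega_e$ is added, the current pair is live on it. So by (4) and Lemma 5, $x|_{\Omega_e}=y^2|_{\Omega_e}=\mathrm{id}$. Hence $z|_{\Omega_e}$ is a permutation with square $\mathrm{id}$ of a set of odd size $p_e$, and it has a fixed point. Put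
$$f(e)=\mathrm{bit}(\omega_i)\quad\text{for the least } i \text{ such that } \omega_i\in\Omega_e \text{ and } z(\omega_i)=\omega_i .$$
The blocks, with the numbering of their points, are $A$-computable, so $f\le_Tz\oplus A$. Suppose $\Phi_e^A(e)\downarrow=j$. If $j\notin\{0,1\}$, then $f(e)\neq j$ trivially. If $j\in\{0,1\}$, then at the first stage $s+1$ with $s\ge e$ and $\Phi^A_{e,s}(e)\downarrow$ the block $\Omega_e$ is still live, and it gets settled. Let $K',y',\omega_*$ be those of that application of Lemma 7. By (4), $z^2|_{K'}=x|_{K'}=y'^2$, so the only fixed point of $z$ in $\Omega_e$ is $\omega_*$. Hence $f(e)=\mathrm{bit}(\omega_*)=1-j\neq j$. So $f$ is a $\mathrm{DNC}_2^A$ function. As shown in Section 1, no $\mathrm{DNC}_2^A$ function is $A$-computable, so $z$ is not $A$-computable. $\square$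

## 9. Trees, Scott ideals and existential formulas: proof of Theorem 3

Theorem 1 produces $\mathrm{DNC}_2^A$ functions, while Scott ideals are about paths of trees. The link is a standard fact.

**Lemma 8.** If $f$ is a $\mathrm{DNC}_2^A$ function and $T\subseteq2^{<\omega}$ is an infinite $A$-computable tree, then $f\oplus A$ computes a path of $T$.

*Proof.* The idea is to let $f$ avoid the wrong child at each node. By the s-m-n theorem there is a computable function $\sigma\mapsto e(\sigma)$ such that $\Phi^A_{e(\sigma)}(e(\sigma))$ does the following: search for a length $n$ such that for some $i\in\{0,1\}$ the string $\sigma i$ has no extension in $T$ of length $n$ while $\sigma(1-i)$ has one, and output the first such $i$ found. Start with the empty string and repeatedly extend $\sigma$ to $\sigma f(e(\sigma))$. We claim that the current $\sigma$ always has extensions in $T$ of all lengths. This holds at the start because $T$ is infinite. Suppose it holds for $\sigma$. Then it holds for at least one of $\sigma0,\sigma1$. If it holds for both, we are done. Otherwise it fails for exactly one of them, $\sigma i$. The search then halts, and it can only output $i$,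 since $\sigma(1-i)$ has extensions in $T$ of every length. So $f(e(\sigma))\neq i$, that is, $f(e(\sigma))=1-i$, and the claim holds for $\sigma(1-i)$. Hence all the strings produced lie in $T$ and form a path. $\square$

Our trees will come as towers of finite Galois groups. An *$A$-computable tower* consists of finite nonempty sets $V_0,V_1,\dots$, given as explicit lists computably from $A$, with $A$-computable maps $r_n:V_{n+1}\to V_n$, not necessarily surjective. A *thread* is a sequence $v_n\in V_n$ with $r_n(v_{n+1})=v_n$ for all $n$. For instance, in the notation of Section 8, the sets $\{g\in\operatorname{Gal}(K_s/\mathbb{Q}):g^2=x_s\}$ with restriction maps form an $A$-computable tower whose threads are the square roots of $x$.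

**Lemma 9.** For every $A$-computable tower there is an infinite $A$-computable binary tree $T$ such that every path of $T$, together with $A$, computes a thread.

*Proof.* Choose, computably from $A$, numbers $b_n\ge1$ with $|V_n|\le2^{b_n}$ and injections $c_n$ from $V_n$ to the binary strings of length $b_n$. Each $v\in V_n$ determines $v_n=v$, $v_{n-1}=r_{n-1}(v_n)$, and so on down to $v_0$; let $w(v)=c_0(v_0)c_1(v_1)\cdots c_n(v_n)$. Let $T$ be the set of all initial segments of the strings $w(v)$, $v\in V_n$, $n\in\mathbb{N}$. It is a tree, and it is infinite since all $V_n$ are nonempty.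

To decide whether $\rho\in T$, take the least $n$ with $b_0+\cdots+b_n\ge|\rho|$. If $\rho$ is an initial segment of $w(v)$ with $v\in V_m$, then $b_0+\cdots+b_m\ge|\rho|$, so $m\ge n$, and $\rho$ is an initial segment of $w(v_n)$. So it suffices to check the finitely many $v\in V_n$, and $T$ is $A$-computable. Given a path, its initial segment of length $b_0+\cdots+b_n$ equals $w(v)$ for a unique $v\in V_n$, and these $v$ form a thread. $\square$

*Proof of Theorem 3.*

**(1)⇒(2).** The statement "$x$ is a square" is the existential formula $\exists y\,(y\cdot y=x)$ with parameter $x$.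

**(2)⇒(3).** Here Theorem 1 turns roots into paths. Let $T\in I$ be an infinite binary tree, put $A=T$, and take $x$ from Theorem 1. As $x\le_TA$, we have $x\in\operatorname{Gal}(\mathbb{Q})_I$. By (a) of Theorem 1 and by 2, there is $z\in\operatorname{Gal}(\mathbb{Q})_I$ with $z^2=x$. By (b) of Theorem 1, $z\oplus A\in I$ computes a $\mathrm{DNC}_2^A$ function. So by Lemma 8 it computes a path of $T$, and this path lies in $I$.

**(3)⇒(1).** Existential formulas true in $\operatorname{Gal}(\mathbb{Q})_I$ are true in $\operatorname{Gal}(\mathbb{Q})$, with the same witnesses. For the converse, suppose an existential formula with parameters $\bar a$ from $\operatorname{Gal}(\mathbb{Q})_I$ holds in $\operatorname{Gal}(\mathbb{Q})$. Write its quantifier-free part as a disjunction of conjunctions of equations and inequations, distribute the existential quantifiers over the disjunction, and keep one disjunct that holds. So we may assume that the formula is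
$$\exists\bar y\Big(\bigwedge_iw_i(\bar a,\bar y)=1\ \wedge\ \bigwedge_jv_j(\bar a,\bar y)\neq1\Big)$$
with group words $w_i,v_j$. Let $\bar y$ be witnesses in $\operatorname{Gal}(\mathbb{Q})$.

The inequations can be secured by finite information. For each $j$ choose an element of $\overline{\mathbb{Q}}$ moved by $v_j(\bar a,\bar y)$, and let $N_0$ be a number field, Galois over $\mathbb{Q}$, containing all these elements. Restriction to $N_0$ is a homomorphism, so any tuple $\bar y'$ with $\bar y'|_{N_0}=\bar y|_{N_0}$ satisfies $v_j(\bar a,\bar y')|_{N_0}=v_j(\bar a,\bar y)|_{N_0}\neq1$ for all $j$.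

The equations become a tower. Let $N_{n+1}$ be the normal closure of $N_n(n)$, with $n$ read as an element of $\overline{\mathbb{Q}}$. This is a computable chain with union $\overline{\mathbb{Q}}$. Let $V_n$ be the set of tuples $\bar g$ in $\operatorname{Gal}(N_n/\mathbb{Q})$ with $\bar g|_{N_0}=\bar y|_{N_0}$ and $w_i(\bar a|_{N_n},\bar g)=1$ for all $i$, with restriction as the maps. The tuple $\bar y|_{N_0}$ is a finite piece of data, so the sets $V_n$ can be listed computably from the join $A$ of the $\bar a$, which lies in $I$. Each $V_n$ is nonempty, since it contains $\bar y|_{N_n}$. By Lemma 9 and 3, the tower has a thread in $I$. The thread is a tuple $\bar y'$ of elements of $\operatorname{Gal}(\mathbb{Q})_I$ with $w_i(\bar a,\bar y')=1$ for all $i$, as these hold on every $N_n$. Also $\bar y'|_{N_0}=\bar y|_{N_0}$, so $v_j(\bar a,\bar y')\neq1$ for all $j$. Hence the formula holds in $\operatorname{Gal}(\mathbb{Q})_I$.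

**Elementary subgroups.** If $\operatorname{Gal}(\mathbb{Q})_I$ is elementary in $\operatorname{Gal}(\mathbb{Q})$, then it satisfies 1, hence 3, so $I$ is a Scott ideal.

**The $\mathbf{d}$-computable elements.** Let $A$ have degree $\mathbf{d}$ and let $I=\{B:B\le_TA\}$. The $x$ of Theorem 1 for this $A$ lies in $\operatorname{Gal}(\mathbb{Q})_I$ and is a square in $\operatorname{Gal}(\mathbb{Q})$, but it has no square root in $\operatorname{Gal}(\mathbb{Q})_I$. So $\operatorname{Gal}(\mathbb{Q})_I$ is not elementary.

**The degrees of roots for $A=\emptyset$.** By (b) of Theorem 1, every square root of $x$ computes a $\mathrm{DNC}_2^\emptyset$ function, so every degree that computes a square root is a PA degree. Conversely, a PA degree computes some $\mathrm{DNC}_2^\emptyset$ function $f$. The tower $\{g\in\operatorname{Gal}(K_s/\mathbb{Q}):g^2=x_s\}$, $s\in\mathbb{N}$, is computable. So by Lemmas 9 and 8, $f$ computes a path of the corresponding tree, hence a thread, which is a square root of $x$. Therefore the degrees that compute a square root of $x$ are exactly the PA degrees. $\square$
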